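# Yang–Baxter elements of rectangular shape and multi-$t$ Macdonald polynomials

## 1. The longest permutation with parameters $1,q,\dots,q^{k-1}$

We want to compute a generating function of all irreducible characters, evaluated at certain products in the Hecke algebra of the symmetric group, and to recognize a Macdonald polynomial in the answer. There is one case where everything can be done in a few lines. We set up the language just far enough to do it.

Let $K$ be $\mathbb{Q}(q)$ with some further indeterminates adjoined.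

**Definition (Hecke algebra).** $H_n$ is the $K$-algebra generated by $T_1,\dots,T_{n-1}$ with the braid relations and $(T_i-q)(T_i+1)=0$. It has the basis $T_w$, $w\in S_n$, where $T_w=T_{i_1}\cdots T_{i_\ell}$ for any reduced word $w=s_{i_1}\cdots s_{i_\ell}$, and
$$T_iT_w=T_{s_iw}\ \text{ if } \ell(s_iw)>\ell(w),\qquad T_iT_w=(q-1)T_w+q\,T_{s_iw}\ \text{ otherwise,}\tag{1.1}$$
with the mirror rule on the right. In particular $T_vT_w=T_{vw}$ whenever $\ell(vw)=\ell(v)+\ell(w)$.

For an interval $I=[a,b]\subseteq[n]$ let $W_I$ be the symmetric group on $I$, let $H_I$ be its Hecke algebra (generators $T_a,\dots,T_{b-1}$), and put $\Sigma_I=\sum_{w\in W_I}T_w$, with $\Sigma_\emptyset=1$. Write $[k]_q!=\prod_{j=1}^k(1+q+\dots+q^{j-1})$. Pairing $w$ with $s_iw$ in (1.1) shows that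
$$T_i\Sigma_I=\Sigma_IT_i=q\Sigma_I\quad(i,i+1\in I),\qquad \Sigma_I^2=[|I|]_q!\,\Sigma_I .\tag{1.2}$$
The second formula follows from $\Sigma_IT_w=q^{\ell(w)}\Sigma_I$ and $\sum_{w\in W_I}q^{\ell(w)}=[|I|]_q!$.

**Definition (equivariant trace).** Over $\mathbb{Q}(q)$ the algebra $H_n$ is split semisimple, with irreducible modules $V^\lambda$ and characters $\chi^\lambda_q$, $\lambda\vdash n$. The values $\chi_q^\lambda(T_w)$ lie in $\mathbb{Z}[q]$ and become the values $\chi^\lambda(w)$ of the irreducible characters of $S_n$ at $q=1$. The normalization is $\chi_q^{(n)}(T_i)=q$, and $\chi_q^{(1^n)}(T_i)=-1$. For $h\in H_n$ put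
$$\operatorname{tr}(h)=\sum_{\lambda\vdash n}\chi_q^\lambda(h)\,s_\lambda .$$

Thus $\operatorname{tr}(gh)=\operatorname{tr}(hg)$. For $n=2$ we have $\operatorname{tr}(1)=s_2+s_{11}=h_1^2$ and $\operatorname{tr}(T_1)=qs_2-s_{11}$. For any $k$,
$$\operatorname{tr}(\Sigma_{[1,k]})=[k]_q!\,s_k .\tag{1.3}$$
Indeed, by (1.2) every vector in the image of $\Sigma_{[1,k]}$ on $V^\lambda$ satisfies $T_iv=qv$ for all $i$, so it spans a submodule isomorphic to $V^{(k)}$. Hence $\Sigma_{[1,k]}$ acts as $0$ on $V^\lambda$ for $\lambda\neq(k)$, and on $V^{(k)}$ it acts by $\sum_wq^{\ell(w)}=[k]_q!$.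

**Definition (Yang–Baxter elements).** Put $Y_i(x,y)=\left(\frac yx-1\right)T_i+q-1$. For ${\bf u}=(u_1,\dots,u_n)$ set $Y_{\mathrm{id}}({\bf u})=1$ and, whenever $\ell(\sigma s_i)>\ell(\sigma)$,
$$Y_{\sigma s_i}({\bf u})=Y_\sigma({\bf u})\,Y_i(u_{\sigma(i)},u_{\sigma(i+1)}).$$

Here $\sigma s_i$ is $\sigma$, in one-line notation, with the entries in positions $i,i+1$ swapped. So we walk from $12\cdots n$ to $\sigma$ by swapping adjacent entries, always at an ascent, and each swap in positions $i,i+1$ multiplies on the right by $Y_i(\text{parameter of left entry},\text{parameter of right entry})$. For example $Y_{21}(z_1,z_2)=\left(\frac{z_2}{z_1}-1\right)T_1+q-1$.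

The result does not depend on the walk. Two reduced words of $\sigma$ are connected by braid and commutation moves, distant factors commute, and a braid move is covered by the Yang–Baxter equation
$$Y_i(x,y)Y_{i+1}(x,z)Y_i(y,z)=Y_{i+1}(y,z)Y_i(x,z)Y_{i+1}(x,y).$$
To check it, put $\alpha=\frac yx-1$, $\beta=\frac zx-1$, $\gamma=\frac zy-1$, and expand using $T_j^2=(q-1)T_j+q$. The terms in $T_iT_{i+1}T_i$, $T_iT_{i+1}$, $T_{i+1}T_i$ and $1$ agree at sight. The coefficient of $T_i$ is $(q-1)^2(\alpha\gamma+\alpha+\gamma)$ on the left and $(q-1)^2\beta$ on the right, and for $T_{i+1}$ it is the other way around. Finally $\alpha\gamma+\alpha+\gamma=(1+\alpha)(1+\gamma)-1=\beta$.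

Two remarks will be used all the time: we may choose the walk we like, and $Y_i(x,y)$ depends only on $y/x$, so rescaling all parameters by a common factor changes nothing.

Put $c_k=\prod_{l=1}^{k-1}(q^l-1)^{k-l}$, and let $w_0^{(k)}=k\cdots 21$.

**Proposition 1.1.** $Y_{w_0^{(k)}}(x,xq,\dots,xq^{k-1})=c_k\,\Sigma_{[1,k]}$, and its equivariant trace is $c_k[k]_q!\,s_k$.

**Proof.** Let $h$ be the left side. For each $i$ there is a walk to $w_0^{(k)}$ whose first swap is at positions $i,i+1$. Its first factor is $Y_i(xq^{i-1},xq^i)=(q-1)(T_i+1)$, and $T_i(T_i+1)=q(T_i+1)$. So $T_ih=qh$ for every $i$. Write $h=\sum_wa_wT_w$. If $\ell(s_iw)>\ell(w)$, the coefficient of $T_w$ in $T_ih$ is $q\,a_{s_iw}$ by (1.1), so $a_{s_iw}=a_w$. Hence all $a_w$ are equal and $h=a\Sigma_{[1,k]}$. To find $a$, look at $T_{w_0}$. In the product of factors along a walk it arises only by choosing the $T$-term everywhere. Every pair of entries is swapped exactly once, so $a=\prod_{1\le i<j\le k}(q^{j-i}-1)=c_k$.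 The trace is (1.3). $\square$

The Macdonald side for one row is
$$\tilde H_{(k)}(X;q)=\sum_{f:[k]\to\mathbb{Z}_{>0}}q^{\#\{p<p':\,f(p)>f(p')\}}x^f,\qquad x^f=\prod_px_{f(p)} .$$
For a symmetric function $f$, the bracket $f[(q-1)X]$ means $p_m\mapsto(q^m-1)p_m$, where all coefficients are treated as scalars. Similarly $f[X/(q-1)]$ means $p_m\mapsto p_m/(q^m-1)$; $f[X+Y]$ means $p_m\mapsto p_m[X]+p_m[Y]$; and $f[q-1],f[-1],f[q],f[1]$ mean $p_m\mapsto q^m-1,\,-1,\,q^m,\,1$. The involution $\omega$ has $\omega s_\lambda=s_{\lambda'}$ and $\omega p_m=(-1)^{m-1}p_m$. Since $(-1)^{m-1}(q^m-1)=(-1)^m(1-q^m)$,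
$$(\omega f)[(q-1)X]=(-1)^nf[(1-q)X]\qquad(f\text{ homogeneous of degree }n).\tag{1.4}$$

The coefficient of $x^\alpha$ in $\tilde H_{(k)}$ is the $q$-multinomial coefficient $[k]_q!/\prod_i[\alpha_i]_q!$. With $(q)_m=\prod_{l=1}^m(1-q^l)=(1-q)^m[m]_q!$ this is $(q)_k\prod_i\frac1{(q)_{\alpha_i}}$. Since $h_m(1,q,q^2,\dots)=1/(q)_m$, it is also the coefficient of $x^\alpha$ in $(q)_kh_k[X/(1-q)]$. So $\tilde H_{(k)}=(q)_kh_k[X/(1-q)]$, and (1.4) gives
$$(\omega\tilde H_{(k)})[(q-1)X]=(-1)^k(q)_kh_k=(q-1)^k[k]_q!\,s_k .$$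
Comparing with Proposition 1.1,
$$\operatorname{tr}Y_{w_0^{(k)}}(1,q,\dots,q^{k-1})=\frac{c_k}{(q-1)^k}\,(\omega\tilde H_{(k)})[(q-1)X].$$

What changes when one row becomes $r$ rows of length $k$? The answer is no longer a multiple of one Schur function, the Yang–Baxter element is no longer a multiple of $\Sigma$, and new parameters $t_1,\dots,t_{r-1}$ enter. One has to say which permutation and which parameters to take. Novelli and Thibon propose a choice, as a conjecture, in "Noncommutative chromatic quasi-symmetric functions, Macdonald polynomials, and the Yang-Baxter equation", arXiv:2502.09072 (2025). We shall prove that it is right.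

## 2. Fillings, $\sigma_\mu$, $v_\mu$, and the three theorems

Partitions are drawn in French notation. The cell $u=(i,j)$ is in row $i$, counted from the bottom, and column $j$. For $u\in\mu$, $\mathrm{leg}(u)$ is the number of cells strictly above $u$ in its column, and $\mathrm{arm}(u)$ is the number of cells strictly to its right in its row.

**Definition (multi-$t$ Macdonald polynomial).** Let $\sigma:\mu\to\mathbb{Z}_{>0}$ be a filling and $x^\sigma=\prod_ux_{\sigma(u)}$.

- A cell $u$ not in the bottom row is a descent if $\sigma(u)>\sigma(v)$, where $v$ is the cell directly below $u$. $\mathrm{Des}(\sigma)$ is the set of descents.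
- Two cells attack each other if they lie in the same row, or if they are $(i,j)$ and $(i-1,j')$ with $j'<j$.
- The reading order is by rows from top to bottom, and from left to right in each row.
- $\mathrm{Inv}(\sigma)$ is the number of attacking pairs $u,v$ with $u$ before $v$ in reading order and $\sigma(u)>\sigma(v)$, and $\mathrm{inv}(\sigma)=\mathrm{Inv}(\sigma)-\sum_{u\in\mathrm{Des}(\sigma)}\mathrm{arm}(u)$.

Then
$$\tilde H_\mu(X;q,t_1,t_2,\dots)=\sum_\sigma q^{\mathrm{inv}(\sigma)}\prod_{u\in\mathrm{Des}(\sigma)}t_{\mathrm{leg}(u)+1}\;x^\sigma .$$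

This is the Haglund–Haiman–Loehr formula with $t^{\mathrm{leg}(u)+1}$ replaced by $t_{\mathrm{leg}(u)+1}$. For $\mu=(k)$ it is the $\tilde H_{(k)}$ of Section 1. For $\mu=(1,1)$ there is one pair of cells, with weight $t_1$ if the top entry is larger, so $\tilde H_{11}=h_2+t_1e_2=s_2+t_1s_{11}$. For $\mu=(k^r)$ only $t_1,\dots,t_{r-1}$ occur.

**Definition ($\sigma_\mu$).** Number the cells of $\mu$ by $1,\dots,n$ row by row from the bottom row to the top row, left to right in each row. First read the cells having no cell above them, by rows from top to bottom and from right to left. Then read the remaining cells, by rows from bottom to top and from right to left. The word obtained is $\sigma_\mu$.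

For $\mu=(2,2,2)$ the rows from the bottom are $12$, $34$, $56$. The top row gives $65$, then the other rows give $21$ and $43$, so $\sigma_\mu=652143$.

**Definition ($v_\mu$).** For $\mu=(k^r)$ and $t_0:=1$, $v_\mu$ is the concatenation of the $r$ blocks $\left(q^a\,t_{r-1}/t_j\right)_{a=0,\dots,k-1}$ for $j=r-1,r-2,\dots,0$ in this order.

So $v_{(k)}=(1,q,\dots,q^{k-1})$ and $v_{(k,k)}=(1,\dots,q^{k-1},t_1,\dots,q^{k-1}t_1)$.

The conjecture says that $\operatorname{tr}Y_{\sigma_\mu}(v_\mu)$ is proportional to "$\omega\tilde H_\mu((1-q)X;q,t_1,\dots,t_{r-1})$" for $\mu=(k^r)$, where proportional means equal up to a nonzero factor in $\mathbb{Q}(q,t_1,\dots,t_{r-1})$. The expression in quotation marks is to be read as $(\omega\tilde H_\mu)[(q-1)X]$: first $\omega$, then the plethysm. By (1.4) this is the same as asking for a multiple of $\tilde H_\mu[(1-q)X]$.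

**Theorem A.** For $\mu=(k^r)$, $k,r\ge1$,
$$\operatorname{tr}Y_{\sigma_\mu}(v_\mu)=\frac{c_k^{\,r}\,([k]_q!)^{r-1}}{(q-1)^{k}}\prod_{p=1}^{r-1}\prod_{j=0}^{k-1}\prod_{l=0}^{k-2}(t_pq^{\,j-l}-1)\;\cdot\;(\omega\tilde H_\mu)[(q-1)X;q,t_1,\dots,t_{r-1}],$$
and the scalar is nonzero. So the conjecture is true.

On the way we meet a version for every partition, with one free parameter per cell.

**Theorem B.** Let $\mu\vdash n$. For each cell $v$ with $\mathrm{leg}(v)>0$ let $\theta_v$ be an indeterminate; put $\theta_v=1$ if $\mathrm{leg}(v)=0$. Let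
$$\tilde H_\mu(X;q,\theta)=\sum_\sigma q^{\mathrm{inv}(\sigma)}\prod_{u\in\mathrm{Des}(\sigma)}\theta_{\downarrow u}\,x^\sigma,$$
where $\downarrow u$ is the cell directly below $u$. Number the cells $1,\dots,n$ in reading order. Let $\tau_\mu$ be the word listing first the cells with $\mathrm{leg}>0$ in reading order, then the cells with $\mathrm{leg}=0$ in reverse reading order. Let ${\bf u}$ have entry $\theta_vq^{j-1}$ for $v=(i,j)$. Then
$$\operatorname{tr}Y_{\tau_\mu}({\bf u})=\frac{c_{\mu_1}}{(q-1)^{\mu_1}}\prod_{\substack{v=(i,j)\\ \mathrm{leg}(v)>0}}\ \prod_{l=0}^{\mu_{i+1}-2}(\theta_vq^{\,j-1-l}-1)\cdot(\omega\tilde H_\mu)[(q-1)X;q,\theta].$$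

Since $\mathrm{leg}(\downarrow u)=\mathrm{leg}(u)+1$, the choice $\theta_v=t_{\mathrm{leg}(v)}$ gives back the multi-$t$ polynomial. Note that Theorem B numbers the cells from the top row, while $\sigma_\mu$ uses the numbering from the bottom row.

The third theorem concerns graphs; the next section explains why graphs appear.

## 3. Two cells in a column, and Dyck graphs

Take $\mu=(1,1)$. Directly, $\operatorname{tr}Y_{21}(1,t_1)=(t_1-1)(qs_2-s_{11})+(q-1)(s_2+s_{11})=(qt_1-1)s_2+(q-t_1)s_{11}$. On the other side, from $s_2=\frac12(p_1^2+p_2)$ and $s_{11}=\frac12(p_1^2-p_2)$ one gets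
$$s_2[(q-1)X]=(q-1)(qs_2-s_{11}),\qquad s_{11}[(q-1)X]=(q-1)(qs_{11}-s_2),\tag{3.1}$$
so $(\omega\tilde H_{11})[(q-1)X]=(s_{11}+t_1s_2)[(q-1)X]=(q-1)\big((qt_1-1)s_2+(q-t_1)s_{11}\big)$. The two sides agree up to the factor $q-1$, as Theorem A says.

Here is a way to see this without computing everything: both sides are affine functions of $t_1$, and
$$Y_1(1,t)=(t-1)(1+T_1)+(q-t)\cdot1,\qquad \tilde H_{11}=\tfrac{t-1}{q-1}(h_2+qe_2)+\tfrac{q-t}{q-1}h_1^2 .$$
So it is enough to match $1$ with $h_1^2$, and $1+T_1$ with $h_2+qe_2$. In the first case, colorings $f$ of two points are counted with no weight. In the second they carry $q$ whenever $f(1)>f(2)$, as if the points were joined by an edge. We now formulate the matching for many points.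

**Definition (Dyck graph).** A Dyck graph $H$ on $[n]$ is given by integers $m_1\le\dots\le m_n$ with $1\le m_j\le j$; its edges are the pairs $p<j$ with $m_j\le p$.

So the smaller neighbors of $j$ are exactly $m_j,\dots,j-1$. An induced subgraph on $A=\{a_1<\dots<a_m\}$, relabeled increasingly, is again Dyck: it is given by $m'_j=\min\{i:a_i\ge m_{a_j}\}$, which is weakly increasing in $j$ and at most $j$. We write it $H|_A$.

**Definition ($E$ and $C_H$).** For an interval $[a,b]$ put $E_{[b,b]}=1$ and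
$$E_{[a,b]}=1+T_{b-1}+T_{b-1}T_{b-2}+\dots+T_{b-1}T_{b-2}\cdots T_a,\qquad C_H=E_{[m_1,1]}E_{[m_2,2]}\cdots E_{[m_n,n]}.$$

For the path $1-2-3$, $m=(1,1,2)$ and $C_H=(1+T_1)(1+T_2)$. For the triangle, $m=(1,1,1)$ and $C_H=(1+T_1)(1+T_2+T_2T_1)=\Sigma_{[1,3]}$.

**Theorem C.** For every Dyck graph $H$ on $[n]$, $\operatorname{tr}(C_H)=(q-1)^{-n}(\omega L_H)[(q-1)X]$, where
$$L_H=\sum_{f:[n]\to\mathbb{Z}_{>0}}q^{\#\{p<p'\text{ edge},\,f(p)>f(p')\}}x^f$$
(in particular $L_H$ is symmetric).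

For $n=2$ with the edge: $\operatorname{tr}(1+T_1)=(1+q)s_2$, $L_H=s_2+qs_{11}$, and (3.1) gives $(s_{11}+qs_2)[(q-1)X]=(q-1)(q^2-1)s_2=(q-1)^2(1+q)s_2$, as it should.

Three facts about these elements will be used constantly.

First, the products $s_{b-1}s_{b-2}\cdots s_j$ ($a\le j\le b$) are the minimal right coset representatives of $W_{[a,b-1]}$ in $W_{[a,b]}$, so
$$\Sigma_{[a,b]}=\Sigma_{[a,b-1]}\,E_{[a,b]} .\tag{3.2}$$

Second, if $J\subseteq I$ are intervals, writing each element of $W_I$ as a minimal left coset representative times an element of $W_J$ gives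
$$\Sigma_I\in H_I\,\Sigma_J .\tag{3.3}$$

Third, for $H$ Dyck on $[n]$ and $H'=H|_{[n-1]}$,
$$C_{H'}=C''\,\Sigma_{[m_n,n-1]}\ \text{ with } C''\in H_{n-1},\qquad C_H=C''\,\Sigma_{[m_n,n]} .\tag{3.4}$$
This goes by induction on $n$ (for $n=1$ all factors are $1$). By induction $C_{H'}\in H_{n-1}\Sigma_{[m_{n-1},n-1]}$. Because $m_{n-1}\le m_n$, (3.3) gives $C_{H'}\in H_{n-1}\Sigma_{[m_n,n-1]}$; this is the first statement. Then $C_H=C_{H'}E_{[m_n,n]}=C''\Sigma_{[m_n,n-1]}E_{[m_n,n]}=C''\Sigma_{[m_n,n]}$ by (3.2), so $C_H\in H_n\Sigma_{[m_n,n]}$ and the induction continues.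

The plan for Theorem C is to find how $\operatorname{tr}(C_H)$ behaves under $X\mapsto X+Y$. The sum $L_H$ visibly splits over pairs (colors from $X$, colors from $Y$), and we want the trace to do the same. On the algebra side, $X\mapsto X+Y$ means taking traces on induced modules.

## 4. Traces on induced modules, block by block

Fix $0\le m\le n$ and $H_P=H_m\otimes H_{n-m}\subseteq H_n$, with generators $T_1,\dots,T_{m-1}$ and $T_{m+1},\dots,T_{n-1}$. For an $m$-subset $A\subseteq[n]$ with complement $B$, let $d_A$ be the permutation mapping $1,\dots,m$ increasingly onto $A$ and $m+1,\dots,n$ increasingly onto $B$. These are the minimal left coset representatives of $S_m\times S_{n-m}$, and $\ell(d_A)=\#\{(b,a)\in B\times A:b<a\}$. Hence $H_n=\bigoplus_AT_{d_A}H_P$ is a free right $H_P$-module.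

**Definition (blocks).** For $h\in H_n$ the blocks $h_{A,A'}\in H_P$ are defined by $hT_{d_{A'}}=\sum_AT_{d_A}h_{A,A'}$.

On $H_n\otimes_{H_P}N=\bigoplus_AT_{d_A}\otimes N$ we have $h(T_{d_{A'}}\otimes v)=\sum_AT_{d_A}\otimes h_{A,A'}v$, so
$$\operatorname{Tr}(h\,|\,H_n\otimes_{H_P}N)=\sum_A\operatorname{Tr}_N(h_{A,A}) .\tag{4.1}$$

For example, take $n=2$, $m=1$, $h=1+T_1$. Then $d_{\{1\}}=\mathrm{id}$, $d_{\{2\}}=s_1$, and $hT_{\mathrm{id}}=T_{\mathrm{id}}+T_{s_1}$, $hT_{s_1}=qT_{\mathrm{id}}+qT_{s_1}$. The diagonal blocks are $1$ and $q$.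

How does $T_i$ act? If $i,i+1$ are both in $A$ or both in $B$, then $s_id_A=d_As_j$ with $j=d_A^{-1}(i)$, both lengths are $\ell(d_A)+1$, and $T_iT_{d_A}=T_{d_A}T_j$ with $T_j\in H_P$. Otherwise $s_id_A=d_{s_iA}$, and $T_iT_{d_A}$ is $T_{d_{s_iA}}$ or $(q-1)T_{d_A}+qT_{d_{s_iA}}$. Since $T_1,\dots,T_{n-2}$ do not move $n$,
$$\text{left multiplication by }H_{n-1}\text{ preserves }\bigoplus_{A\ni n}T_{d_A}H_P\text{ and }\bigoplus_{A\not\ni n}T_{d_A}H_P .\tag{4.2}$$

**Induced characters.** The character of $\mathrm{Ind}(V^\mu\otimes V^\nu)=H_n\otimes_{H_P}(V^\mu\otimes V^\nu)$ is $\sum_\lambda c^\lambda_{\mu\nu}\chi^\lambda_q$, with the Littlewood–Richardson coefficients. Indeed, by semisimplicity it is $\sum_\lambda n_\lambda\chi^\lambda_q$ with $n_\lambda\in\mathbb{Z}_{\ge0}$. By the rules above, the blocks of $T_w$ have coefficients in $\mathbb{Z}[q]$, and at $q=1$ these rules become multiplication in the group algebra. Since also $\chi_q^\mu,\chi_q^\nu,\chi_q^\lambda$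 take values in $\mathbb{Z}[q]$ on the standard basis and specialize to the characters of the symmetric groups, setting $q=1$ in (4.1) gives the induced character of $S_n$ on one side and $\sum_\lambda n_\lambda\chi^\lambda$ on the other. So $n_\lambda=c^\lambda_{\mu\nu}$.

Since $s_\lambda[X+Y]=\sum_{\mu,\nu}c^\lambda_{\mu\nu}s_\mu[X]s_\nu[Y]$, we conclude:
$$\text{the coefficient of }s_\mu[X]s_\nu[Y]\text{ in }\operatorname{tr}(h)[X+Y]\text{ is }\operatorname{Tr}\big(h\,|\,\mathrm{Ind}(V^\mu\otimes V^\nu)\big).\tag{4.3}$$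

## 5. The coproduct of $\operatorname{tr}(C_H)$

By (4.1) and (4.3) we need the diagonal blocks of $C_H$. By (3.4), $C_H$ ends in a $\Sigma_I$, so we first see how $\Sigma_I$ acts on $T_{d_A}$.

**Lemma 5.1.** Let $I\subseteq[n]$ be an interval (possibly empty), $A$ an $m$-subset, $B=[n]\setminus A$, and let $A_0$ be the set in the $W_I$-orbit of $A$ such that $A_0\cap I$ is an initial segment of $I$. Put $I_A=d_A^{-1}(A\cap I)\subseteq[1,m]$ and $I_B=d_A^{-1}(B\cap I)\subseteq[m+1,n]$; these are intervals depending only on the orbit. Put $\mathrm{inv}_I(A)=\#\{b<a:b\in B\cap I,\,a\in A\cap I\}$. Then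
$$\Sigma_IT_{d_A}=q^{\mathrm{inv}_I(A)}\,\Sigma_IT_{d_{A_0}},\qquad \Sigma_IT_{d_{A_0}}=\sum_{A'\in W_IA}T_{d_{A'}}\Sigma_{I_A}\Sigma_{I_B}.$$

**Proof.** The elements of $A\cap I$ are consecutive within $A$, and their ranks in $A$ depend only on $A\setminus I$ and $|A\cap I|$. So $I_A$ is an interval depending only on the orbit, and likewise $I_B$.

**Step 1: factor $d_{A'}$ through $d_{A_0}$.** Let $J_1=A_0\cap I$ and $J_2=I\setminus J_1$, both intervals. For $A'$ in the orbit let $v_{A'}\in W_I$ map $J_1$ increasingly onto $A'\cap I$ and $J_2$ increasingly onto $I\setminus A'$. Then $d_{A'}=v_{A'}d_{A_0}$, because the right side is increasing on $[1,m]$ with image $A'$ and increasing on $[m+1,n]$. Moreover $\ell(v_{A'})=\mathrm{inv}_I(A')$. Every element outside $I$ is smaller than all of $I$ or larger than all of $I$, so the pairs $b<a$ not both in $I$ contribute equally to $\ell(d_{A'})$ and $\ell(d_{A_0})$. Hence $\ell(d_{A'})=\ell(v_{A'})+\ell(d_{A_0})$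 and $T_{d_{A'}}=T_{v_{A'}}T_{d_{A_0}}$. Since $\Sigma_IT_{v_A}=q^{\ell(v_A)}\Sigma_I$, the first formula follows.

**Step 2: split $\Sigma_I$ into cosets.** The $v_{A'}$ are the minimal left coset representatives of $W_{J_1}\times W_{J_2}$ in $W_I$, so $\Sigma_I=\sum_{A'}T_{v_{A'}}\Sigma_{J_1}\Sigma_{J_2}$.

**Step 3: carry $\Sigma_{J_1}\Sigma_{J_2}$ through $T_d$, $d=d_{A_0}$.** The permutation $d$ maps the intervals $I_A,I_B$ increasingly onto the intervals $J_1,J_2$. If $i,i+1\in I_A$, then $d(i+1)=d(i)+1$, so $ds_i=s_{d(i)}d$, of length $\ell(d)+1$, and $T_dT_i=T_{d(i)}T_d$. The same holds for $I_B$. Hence $\Sigma_{J_1}\Sigma_{J_2}T_d=T_d\Sigma_{I_A}\Sigma_{I_B}$. Multiplying by $T_{v_{A'}}$ and summing gives the second formula. $\square$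

For $[n]=A\sqcup B$ let $\mathrm{inv}_H(A,B)=\#\{p<p'\text{ edge of }H:\ p\in B,\ p'\in A\}$.

**Proposition 5.2.** For $H$ Dyck, $(C_H)_{A,A}=q^{\mathrm{inv}_H(A,B)}\,C_{H|_A}\otimes C_{H|_B}\in H_m\otimes H_{n-m}$.

In the example of Section 4 ($C_H=1+T_1$), the exponent is $0$ for $A=\{1\}$ and $1$ for $A=\{2\}$, which gives the blocks $1$ and $q$ found there.

**Proof.** Induction on $n$; for $n=0$ everything is $1$. Let $c=m_n$, $I=[c,n]$, $I^-=[c,n-1]$, $H'=H|_{[n-1]}$. By (3.4), $C_{H'}=C''\Sigma_{I^-}$ and $C_H=C''\Sigma_I$ with $C''\in H_{n-1}$, and Lemma 5.1 gives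
$$C_HT_{d_A}=q^{\mathrm{inv}_I(A)}\,C''\sum_{A'\in W_IA}T_{d_{A'}}\Sigma_{I_A}\Sigma_{I_B}.\tag{5.1}$$

**Step 1: the case $n\in A$, reduction to $C_{H'}$.** By (4.2) only the $A'\ni n$ contribute to block $A$, and they form the $W_{I^-}$-orbit of $A$. With $p=|A\cap I|$ we have $I_A=[m-p+1,m]$; put $I_A^-=[m-p+1,m-1]=d_A^{-1}(A\cap I^-)$. By (3.2), $\Sigma_{I_A}=\Sigma_{I_A^-}E_{I_A}$. As $B\cap I^-=B\cap I$, Lemma 5.1 for $I^-$ reads
$$\sum_{A'\ni n}T_{d_{A'}}\Sigma_{I_A^-}\Sigma_{I_B}=q^{-\mathrm{inv}_{I^-}(A)}\,\Sigma_{I^-}T_{d_A}.$$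
Since $E_{I_A}\in H_m$ commutes with $\Sigma_{I_B}\in H_{n-m}$, the part of (5.1) in the blocks containing $n$ is $q^e\,C''\Sigma_{I^-}T_{d_A}E_{I_A}=q^e\,C_{H'}T_{d_A}E_{I_A}$, with $e=\mathrm{inv}_I(A)-\mathrm{inv}_{I^-}(A)=|B\cap[c,n-1]|$. This $e$ is the number of neighbors of $n$ in $B$. So $(C_H)_{A,A}=q^e\,(C_{H'})_{A,A}\,E_{I_A}$.

**Step 2: the case $n\in A$, blocks of elements of $H_{n-1}$.** We relate $g_{A,A}$, for $g\in H_{n-1}$, to a block computed in $H_{n-1}$. Let $A^-=A\setminus\{n\}$ and regard $d_{A^-}\in S_{n-1}$ (for $S_{m-1}\times S_{n-m}$) as fixing $n$. Then $d_A=d_{A^-}z$, where $z$ fixes $1,\dots,m-1$, sends $m\mapsto n$, and sends $x\mapsto x-1$ for $x>m$. We have $\ell(z)=n-m$ and $\ell(d_A)=\ell(d_{A^-})+n-m$, because $n\in A$ exceeds every element of $B$. So $T_{d_A}=T_{d_{A^-}}T_z$, and the same holds for every $m$-set containing $n$. Next, $z$ is increasing on $[1,m]$ except that $m\mapsto n$, which is still increasing, and it is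 increasing on $[m+1,n]$, so it is a minimal left coset representative for $S_m\times S_{n-m}$. As in Step 3 of Lemma 5.1, $T_jT_z=T_zT_j$ for $j\le m-2$, and $T_jT_z=T_zT_{j+1}$ for $m\le j\le n-2$. Therefore
$$gT_{d_A}=gT_{d_{A^-}}T_z=\sum_{A''}T_{d_{A''}}\,g_{A'',A^-}\,T_z=\sum_{A''}T_{d_{A''\cup\{n\}}}\,\iota(g_{A'',A^-}),$$
where $A''$ runs over the $(m-1)$-subsets of $[n-1]$ and $\iota:H_{m-1}\otimes H_{n-m}\to H_m\otimes H_{n-m}$ is the natural embedding ($T_j\mapsto T_j$ for $j\le m-2$, $T_j\mapsto T_{j+1}$ for $j\ge m$). So $g_{A,A}=\iota(g_{A^-,A^-})$.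

**Step 3: the case $n\in A$, conclusion.** By Steps 1 and 2 and induction,
$$(C_H)_{A,A}=q^{e+\mathrm{inv}_{H'}(A^-,B)}\,C_{H|_{A^-}}E_{I_A}\otimes C_{H|_B}.$$
The exponent is $\mathrm{inv}_H(A,B)$, since the edges with larger endpoint $n\in A$ and smaller endpoint in $B$ number $e$. The smaller neighbors of the last vertex of $H|_A$ come from $A\cap[c,n-1]$, of ranks $[m-p+1,m-1]$, so $C_{H|_A}=C_{H|_{A^-}}E_{I_A}$. The claim holds.

**Step 4: the case $n\in B$, reduction to $C_{H'}$.** By (4.2) only the $A'\not\ni n$ contribute to block $A$, and they form the $W_{I^-}$-orbit of $A$. Now $d_A(n)=n$, so $I_B=[n-p+1,n]$ with $p=|B\cap I|\ge1$. Put $I_B^-=[n-p+1,n-1]=d_A^{-1}(B\cap I^-)$; then $\Sigma_{I_B}=\Sigma_{I_B^-}E_{I_B}$. As $A\cap I=A\cap I^-$, Lemma 5.1 for $I^-$ gives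
$$\sum_{A'\not\ni n}T_{d_{A'}}\Sigma_{I_A}\Sigma_{I_B^-}=q^{-\mathrm{inv}_{I^-}(A)}\,\Sigma_{I^-}T_{d_A}.$$
A pair $b<a$ with $b\in B\cap I$, $a\in A\cap I$ never involves $n$: $n\notin A$, and $b<a$ forces $b\ne n$. So $\mathrm{inv}_I(A)=\mathrm{inv}_{I^-}(A)$, and the part of (5.1) in the blocks not containing $n$ is $C_{H'}T_{d_A}E_{I_B}$.

**Step 5: the case $n\in B$, conclusion.** For $A'\not\ni n$ the permutation $d_{A'}$ fixes $n$ and is the corresponding representative in $S_{n-1}$ for $S_m\times S_{n-1-m}$. So for $g\in H_{n-1}$ the block $g_{A,A}$ is the block computed in $H_{n-1}$, via $H_m\otimes H_{n-1-m}\subseteq H_m\otimes H_{n-m}$. By induction, with $B^-=B\setminus\{n\}$,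
$$(C_H)_{A,A}=q^{\mathrm{inv}_{H'}(A,B^-)}\,C_{H|_A}\otimes C_{H|_{B^-}}E_{I_B}.$$
Edges between $n\in B$ and $A$ have $n$ as larger endpoint and do not count in $\mathrm{inv}_H(A,B)$, so $\mathrm{inv}_{H'}(A,B^-)=\mathrm{inv}_H(A,B)$. The smaller neighbors of the last vertex of $H|_B$ come from $B\cap[c,n-1]$, in positions $[n-p+1,n-1]$ under $d_A^{-1}$, so $C_{H|_{B^-}}E_{I_B}=C_{H|_B}$ with indices shifted by $m$. $\square$

**Corollary 5.3.** $\displaystyle\operatorname{tr}(C_H)[X+Y]=\sum_{A\sqcup B=[n]}q^{\mathrm{inv}_H(A,B)}\operatorname{tr}(C_{H|_A})[X]\,\operatorname{tr}(C_{H|_B})[Y]$.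

**Proof.** By (4.3), (4.1) and Proposition 5.2, the coefficient of $s_\mu[X]s_\nu[Y]$ on the left is the sum over $A$ with $|A|=|\mu|$ of $q^{\mathrm{inv}_H(A,B)}\chi^\mu_q(C_{H|_A})\chi^\nu_q(C_{H|_B})$, which is the coefficient on the right. $\square$

## 6. Theorem C from two evaluations

We forget for the moment that $L_H$ is a generating function and define it from the trace:
$$L_H:=(q-1)^n(\omega\operatorname{tr}C_H)[X/(q-1)],\qquad\text{so}\qquad \operatorname{tr}C_H=(q-1)^{-n}(\omega L_H)[(q-1)X].$$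
This $L_H$ is symmetric by construction. Since $\omega$ and the plethysm only rescale each $p_m$, Corollary 5.3 gives
$$L_H[X+Y]=\sum_{A\sqcup B=[n]}q^{\mathrm{inv}_H(A,B)}L_{H|_A}[X]\,L_{H|_B}[Y].\tag{6.1}$$

**Step 1: reduce Theorem C to one number.** Suppose $L_H[1]=1$ for every Dyck graph. Then $L_{H|_A}[x_i]=x_i^{|A|}$ by homogeneity, and iterating (6.1) in variables $x_1,\dots,x_N$ gives a sum over ordered set partitions $(A_1,\dots,A_N)$ of $[n]$, with exponent $\sum_{i<j}\mathrm{inv}_H(A_i,A_j)$. Put $f(p)=i$ for $p\in A_i$. The exponent counts the edges $p<p'$ with $f(p)>f(p')$, so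
$$L_H=\sum_fq^{\#\{p<p'\text{ edge},\,f(p)>f(p')\}}x^f .$$
This is Theorem C.

Can (6.1) by itself give $L_H[1]=1$? No: replacing $L_H$ by $L_H+\kappa p_n$, with the smaller graphs untouched, preserves (6.1) for $H$, because $p_n[X+Y]=p_n[X]+p_n[Y]$. One more piece of information about $C_H$ is needed, and it will come from the sign character.

**Claim.** $L_H[1]=1$ and $L_H[-1]=(-1)^nq^{e(H)}$, where $e(H)$ is the number of edges.

We carry the value at $-1$ along because it enters when (6.1) is evaluated at $X\to1,Y\to-1$ and at $X\to q,Y\to-1$.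

**Step 2: two sums over subsets.** We compute the right sides of these evaluations, as they should be. Let $n\ge1$, write $e(B)=e(H|_B)$, and let $d^+(p)$ be the number of neighbors of $p$ larger than $p$. Then
$$\sum_{A\sqcup B}(-1)^{|B|}q^{e(B)+\mathrm{inv}_H(A,B)}=0,\tag{6.2}$$
$$\sum_{A\sqcup B}q^{|A|}(-1)^{|B|}q^{e(B)+\mathrm{inv}_H(A,B)}=\prod_p\big(q-q^{d^+(p)}\big).\tag{6.3}$$
For (6.2), move $n$ between $A$ and $B$. The sign changes. If $n\in B$, the edges at $n$ that count are those to $B$, through $e(B)$. If $n\in A$, they are those from $B$, through $\mathrm{inv}_H$. In both cases they contribute the number of neighbors of $n$ in $B$, so the terms cancel in pairs. For (6.3), look at vertex $1$. If $1\in A$, it contributes the factor $q$, and no edge at $1$ counts. If $1\in B$, it contributes $-q^{d^+(1)}$, since all its edges count, either in $e(B)$ or in $\mathrm{inv}_H$. Removing vertex $1$ leaves a Dyck graph with the same $d^+$ at the other vertices,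 and induction finishes.

**Step 3: the product in (6.3).** If $H$ has no edges, the product is $(q-1)^n$. Otherwise it is $0$. To see this, let $p$ be the largest vertex with $d^+(p)>0$. By monotonicity of $m$, the larger neighbors of $p$ are $p+1,\dots,p+d^+(p)$. If $d^+(p)\ge2$, then $m_{p+2}\le p$, so $p+1$ is adjacent to $p+2$ and $d^+(p+1)>0$, against the choice of $p$. So $d^+(p)=1$ and the factor at $p$ is $q-q=0$.

**Step 4: the sign character.** We compute $L_H[q-1]$ independently. Since $s_\lambda[1]$ is $1$ for $\lambda=(n)$ and $0$ otherwise,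
$$L_H[q-1]=(q-1)^n(\omega\operatorname{tr}C_H)[1]=(q-1)^n\chi_q^{(1^n)}(C_H).$$
If $H$ has no edges, $C_H=1$ and the value is $(q-1)^n$. If $H$ has edges, let $j$ be minimal with $m_j<j$. Then $j-1=m_{j-1}\le m_j<j$, so $m_j=j-1$, and the factor $E_{[j-1,j]}=1+T_{j-1}$ of $C_H$ is sent to $1-1=0$ by the multiplicative map $\chi_q^{(1^n)}$. By Step 3,
$$L_H[q-1]=\prod_p\big(q-q^{d^+(p)}\big)\quad\text{in all cases.}\tag{6.4}$$

**Step 5: proof of the claim.** Induction on $n$; for $n=0$ it is trivial. Let $n\ge1$, $\delta=L_H[1]-1$, $\delta'=L_H[-1]-(-1)^nq^{e(H)}$. Evaluate (6.1) at $X\to1,Y\to-1$. The left side is $L_H[0]=0$. On the right, by induction, the terms with $A,B\neq\emptyset$ are those of (6.2), while the terms $B=\emptyset$ and $A=\emptyset$ are those of (6.2) plus $\delta$ and $\delta'$. So $\delta+\delta'=0$. Evaluate (6.1) at $X\to q,Y\to-1$, where $L_{H|_A}[q]=q^{|A|}L_{H|_A}[1]$. Comparing with (6.3),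
$$L_H[q-1]=q^n\delta+\delta'+\prod_p\big(q-q^{d^+(p)}\big),$$
so $q^n\delta+\delta'=0$ by (6.4). As $q^n\ne1$, $\delta=\delta'=0$. This proves the claim, and with Step 1 Theorem C. $\square$

## 7. $\tilde H_\mu$ as the trace of a product of affine factors

We now do for every $\mu$ what Section 3 did for two cells. For $s\ge1$ put
$$M_i^{[s]}(a)=(a-1)E_{[i,i+s]}+(q-a)E_{[i+1,i+s]}=(q-1)E_{[i+1,i+s]}+(a-1)\,T_{i+s-1}\cdots T_i.\tag{7.1}$$
The two expressions agree because $E_{[i,i+s]}=E_{[i+1,i+s]}+T_{i+s-1}\cdots T_i$. Note $M_i^{[s]}(q)=(q-1)E_{[i,i+s]}$ and $M_i^{[1]}(a)=Y_i(1,a)$.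

**Step 1: the attack graph is Dyck.** We need this in order to apply Theorem C. Number the cells of $\mu$ in reading order, let $v=(i,j)$ be cell number $b$, and let $\rho$ be the number of the first cell of row $i$.

- If $\mathrm{leg}(v)=0$, row $i+1$ has no cell in a column $>j$. So the cells before $v$ attacking it are those to its left in its row, numbers $\rho,\dots,b-1$.
- If $\mathrm{leg}(v)>0$, the cell $u=(i+1,j)$ above $v$ has number $b-\mu_{i+1}$. The cells before $v$ attacking it are those of row $i+1$ in columns $>j$ and those of row $i$ in columns $<j$, that is, numbers $b-\mu_{i+1}+1,\dots,b-1$.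

So the pair $(u,v)$ is not attacking, but adding it as an edge just extends the interval by one. For a set $D$ of cells with $\mathrm{leg}>0$, let $G_D$ be the attack graph with the extra edges $(u,v)$ for $v\in D$. It is given by $m_b=\rho$ if $\mathrm{leg}(v)=0$, by $m_b=b-\mu_{i+1}$ if $v\in D$, and by $m_b=b-\mu_{i+1}+1$ if $\mathrm{leg}(v)>0$, $v\notin D$. Clearly $1\le m_b\le b$. In each row the leg-positive cells (columns $1,\dots,\mu_{i+1}$) come first. The sequence $m$ is weakly increasing: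

- for consecutive leg-positive cells $b,b+1$ of a row, $m_b\le b-\mu_{i+1}+1\le m_{b+1}$;
- the last leg-positive cell of row $i$ has $b=\rho+\mu_{i+1}-1$, so $m_b\le\rho$;
- the leg-zero cells of row $i$ have $m=\rho$;
- the first cell of row $i-1$ has positive leg and number $\rho+\mu_i$, so its $m$ is $\rho$ or $\rho+1$.

**Step 2: interpolate the descent weights.** The aim is to write $\tilde H_\mu$ as a combination of the $L_{G_D}$. By definition
$$\tilde H_\mu(X;q,\theta)=\sum_\sigma q^{\mathrm{Inv}(\sigma)}\prod_{u\in\mathrm{Des}(\sigma)}\big(q^{-\mathrm{arm}(u)}\theta_{\downarrow u}\big)x^\sigma .$$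
For $v=\downarrow u=(i,j)$ we have $\mathrm{arm}(u)=\mu_{i+1}-j$; put $a_v=\theta_vq^{-(\mu_{i+1}-j)}$. The pair $(u,v)$ has weight $1$ if it is not a descent and $a_v$ if it is, and
$$(1,a)=\tfrac{q-a}{q-1}(1,1)+\tfrac{a-1}{q-1}(1,q).$$
Here $(1,1)$ is the weight of no edge, and $(1,q)$ is the weight of an edge between $u$ and $v$ in $L$, because $u$ precedes $v$. Expanding,
$$\tilde H_\mu(X;q,\theta)=\sum_D\ \prod_{v\in D}\tfrac{a_v-1}{q-1}\prod_{v\notin D}\tfrac{q-a_v}{q-1}\ L_{G_D},$$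
with the products over leg-positive cells $v$.

**Step 3: apply Theorem C.** There are $n-\mu_1$ leg-positive cells, and $(\omega L_{G_D})[(q-1)X]=(q-1)^n\operatorname{tr}C_{G_D}$. The element $C_{G_D}$ is an ordered product with one factor per cell, and membership of $v$ in $D$ affects only the factor of $v$. So the sum over $D$ factors:
$$(\omega\tilde H_\mu)[(q-1)X;q,\theta]=(q-1)^{\mu_1}\operatorname{tr}(N_1N_2\cdots N_n),\tag{7.2}$$
where, for $v=(i,j)$ with number $b$, $N_b=E_{[\rho,b]}$ if $\mathrm{leg}(v)=0$ and $N_b=M^{[\mu_{i+1}]}_{b-\mu_{i+1}}(a_v)$ if $\mathrm{leg}(v)>0$.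

**Example.** For $\mu=(2,2)$ with $\theta_v=t_1$: the top row is cells $1,2$, the bottom row cells $3,4$, and $a_3=t_1/q$, $a_4=t_1$. So $N_1=1$, $N_2=1+T_1$, $N_3=M_1^{[2]}(t_1/q)$, $N_4=M_2^{[2]}(t_1)$. On the character $\chi_q^{(4)}$ we have $M_i^{[2]}(a)\mapsto(q-1)(1+q)+(a-1)q^2=aq^2-1$, so the coefficient of $s_4$ in $(\omega\tilde H_{22})[(q-1)X]$ is
$$(q-1)^2(1+q)(qt_1-1)(q^2t_1-1).\tag{7.3}$$

## 8. Absorbing Yang–Baxter factors into $\Sigma$

For a single column, $\mu=(1^r)$, (7.2) already is a trace of a Yang–Baxter element. There $N_1=1$ and $N_{b}=M_{b-1}^{[1]}(\theta)=Y_{b-1}(1,\theta)$ with $\theta$ the parameter of cell $b$, so $N_1\cdots N_r=Y_{\tau_\mu}({\bf u})$. It is natural to hope that for wider shapes, too, each $N_b$ is a piece of a Yang–Baxter element: the product of factors produced when one new entry walks left past $s$ entries. If these carry the parameters $q^{s-1},\dots,q,1$ from left to right and occupy positions $i,\dots,i+s-1$,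 and the new entry has parameter $z$, this product is
$$R_i^{[s]}(z)=Y_{i+s-1}(1,z)\,Y_{i+s-2}(q,z)\cdots Y_i(q^{s-1},z),\qquad R_i^{[0]}=1.\tag{8.1}$$

The hope fails at $s=2$. The element $R_1^{[2]}(z)=\big((z-1)T_2+q-1\big)\big((\tfrac zq-1)T_1+q-1\big)$ contains $T_1$ with coefficient $(q-1)(\frac zq-1)$, while $M_1^{[2]}(a)=(q-1)(1+T_2)+(a-1)T_2T_1$ contains no $T_1$. They are not proportional.

But (3.4) tells us that these factors are never alone: what stands to their left ends in some $\Sigma$. Multiply on the left by $\Sigma_{[1,2]}=1+T_1$, for which $(1+T_1)T_1=q(1+T_1)$. The two terms of $R_1^{[2]}(z)$ without $T_2$ become $(q-1)(1+T_1)\big(q(\tfrac zq-1)+q-1\big)=(q-1)(z-1)(1+T_1)$, and altogether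
$$(1+T_1)R_1^{[2]}(z)=(z-1)(1+T_1)\big[(q-1)(1+T_2)+(\tfrac zq-1)T_2T_1\big]=(z-1)(1+T_1)M_1^{[2]}(z/q).$$
The unwanted $T_1$ has been absorbed, at the price of the scalar $z-1$. This works for every $s$. Put $\kappa_s(z)=\prod_{l=0}^{s-2}(zq^{-l}-1)$.

**Lemma 8.1.** For $s\ge1$ and $\Sigma=\Sigma_{[i,i+s-1]}$:

- (a) $\Sigma R_i^{[s]}(z)=\kappa_s(z)\,\Sigma\,M_i^{[s]}(q^{-(s-1)}z)$;
- (b) $\Sigma M_i^{[s]}(a)\in H_n\Sigma_{[i+1,i+s]}$;
- (c) if $g\in H_n\Sigma$, then $gR_i^{[s]}(z)=\kappa_s(z)\,g\,M_i^{[s]}(q^{-(s-1)}z)\in H_n\Sigma_{[i+1,i+s]}$.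

**Proof.** (a) Write $R_i^{[s]}(z)=f_0f_1\cdots f_{s-1}$ with $f_l=(zq^{-l}-1)T_{i+s-1-l}+q-1$. Expand according to the first factor $f_j$ from which the term $q-1$ is chosen:
$$\Sigma f_0\cdots f_{s-1}=\sum_{j=0}^{s-1}\ \prod_{l<j}(zq^{-l}-1)\,(q-1)\,\Sigma\,T_{i+s-1}\cdots T_{i+s-j}\;f_{j+1}\cdots f_{s-1}\;+\;\prod_{l=0}^{s-1}(zq^{-l}-1)\,\Sigma\,T_{i+s-1}\cdots T_i .$$
For $l>j$ the factor $f_l$ involves $T_{i+s-1-l}$. Its index is at most $i+s-2-j$, so it differs by at least $2$ from each of $i+s-j,\dots,i+s-1$, and it lies in $[i,i+s-2]$. So $f_{j+1}$ commutes to the left up to $\Sigma$, where it is absorbed, then $f_{j+2}$, and so on. By (1.2), $f_l$ is absorbed as $q(zq^{-l}-1)+q-1=zq^{-(l-1)}-1$. The scalars in the $j$-th term multiply to $\prod_{l<j}(zq^{-l}-1)\prod_{l=j}^{s-2}(zq^{-l}-1)=\kappa_s(z)$, so the $j$-th term is $(q-1)\kappa_s(z)\,\Sigma\,T_{i+s-1}\cdots T_{i+s-j}$. The sum over $j=0,\dots,s-1$ is $(q-1)\kappa_s(z)\,\Sigma\,E_{[i+1,i+s]}$.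 The last term is $\kappa_s(z)(zq^{-(s-1)}-1)\,\Sigma\,T_{i+s-1}\cdots T_i$. By (7.1) this is (a).

(b) By (3.2) and (3.3), $\Sigma E_{[i,i+s]}=\Sigma_{[i,i+s]}\in H_n\Sigma_{[i+1,i+s]}$. By (3.3), $\Sigma=y\,\Sigma_{[i+1,i+s-1]}$ for some $y$, so $\Sigma E_{[i+1,i+s]}=y\,\Sigma_{[i+1,i+s]}$ by (3.2). Combine with (7.1).

(c) Write $g=h\Sigma$ and multiply (a) and (b) on the left by $h$. $\square$

Part (c) can be applied repeatedly: after absorbing one walk, the product ends in a $\Sigma$ shifted by one, ready for the next.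

## 9. Proof of Theorem B

**Step 1: a walk to $\tau_\mu$, one cell at a time.** The aim is to write $Y_{\tau_\mu}({\bf u})$ as a product of $R$'s. Treat the cells $1,2,\dots,n$ in turn, in such a way that after $b$ cells the first $b$ positions contain the leg-positive cells among $1,\dots,b$ in reading order, followed by the $s_b$ leg-zero cells among $1,\dots,b$ in reverse reading order. The leg-zero cells of row $i$ are in columns $\mu_{i+1}+1,\dots,\mu_i$, so the $l$-th leg-zero cell in reading order lies in column $l$ and has parameter $q^{l-1}$. Hence, with $s=s_b$, the positions $b-s+1,\dots,b$ carry the parameters $q^{s-1},\dots,q,1$ from left to right. The next cell $v=(i,j)$, number $b+1$, with parameter $z=\theta_vq^{j-1}$, moves left past these $s$ entries; this is correct whether $v$ is leg-positive or leg-zero. All swaps are at ascents, as $b+1$ is the largest entry so far, and they contribute $R^{[s]}_{b-s+1}(z)$. So $Y_{\tau_\mu}({\bf u})=\Pi_n$,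 where $\Pi_0=1$ and $\Pi_{b+1}=\Pi_b\,R^{[s_b]}_{b-s_b+1}(z)$.

We also record: if $\mathrm{leg}(v)=0$, then $j=s+1$, $z=q^s$, and the first cell of the row of $v$ has number $\rho=b-s+1$. If $\mathrm{leg}(v)>0$, the leg-zero cells before $v$ are exactly those in the rows above row $i$, so $s=\mu_{i+1}$.

**Step 2: replace each $R$ by an $N$.** We claim that for $b\ge1$
$$\Pi_b=\mathrm{const}_b\cdot N_1\cdots N_b\in H_n\Sigma_{[b-s_b+1,b]}.\tag{9.1}$$
For $b=1$ we have $\Pi_1=R^{[0]}=1=N_1$, $s_1=1$ and $\Sigma_{[1,1]}=1$. Suppose (9.1) holds for $b\ge1$; then $s=s_b\ge1$, and Lemma 8.1(c) with $g=\Pi_b$, $i=b-s+1$ gives $\Pi_{b+1}=\kappa_s(z)\,\Pi_b\,M^{[s]}_{b-s+1}(q^{-(s-1)}z)$.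

- If $\mathrm{leg}(v)=0$, then $q^{-(s-1)}z=q$ and $M^{[s]}_{b-s+1}(q)=(q-1)E_{[b-s+1,b+1]}=(q-1)N_{b+1}$. Since $\kappa_s(q^s)(q-1)=\prod_{l=1}^s(q^l-1)$, we get $\Pi_{b+1}=\prod_{l=1}^s(q^l-1)\,\Pi_bN_{b+1}$. It lies in $H_n\Sigma_{[b-s+1,b+1]}$ by (3.2), and $s_{b+1}=s+1$.
- If $\mathrm{leg}(v)>0$, then $q^{-(s-1)}z=\theta_vq^{-(\mu_{i+1}-j)}=a_v$, so $\Pi_{b+1}=\kappa_s(z)\,\Pi_bN_{b+1}$. It lies in $H_n\Sigma_{[b-s+2,b+1]}$ by Lemma 8.1(c), and $s_{b+1}=s$.

In both cases (9.1) holds for $b+1$.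

**Step 3: collect the constant.** The leg-zero cells contribute for $s=0,1,\dots,\mu_1-1$ once each, so the total constant is
$$\prod_{s=0}^{\mu_1-1}\prod_{l=1}^s(q^l-1)\cdot\prod_{\mathrm{leg}(v)>0}\kappa_{\mu_{i+1}}(\theta_vq^{j-1})=c_{\mu_1}\prod_{\mathrm{leg}(v)>0}\ \prod_{l=0}^{\mu_{i+1}-2}(\theta_vq^{j-1-l}-1).$$
Together with $\operatorname{tr}(N_1\cdots N_n)=(q-1)^{-\mu_1}(\omega\tilde H_\mu)[(q-1)X;q,\theta]$ from (7.2), this is Theorem B. $\square$

## 10. From $\tau_\mu$ to $\sigma_\mu$ for rectangles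

For $\mu=(k^r)$, Theorem B computes the trace of $Y_{\tau_\mu}({\bf u})$, while we want that of $Y_{\sigma_\mu}(v_\mu)$. When $k=1$ the two elements are
$$Y_1(1,t_1)Y_2(1,t_2)\cdots Y_{r-1}(1,t_{r-1})\qquad\text{and}\qquad Y_{r-1}(1,t_1)Y_{r-2}(1,t_2)\cdots Y_1(1,t_{r-1}),$$
and the automorphism $T_i\mapsto T_{r-i}$ exchanges them; we shall see that it preserves the trace. For $k\ge2$ this symmetry alone cannot be enough, because it preserves lengths. For $\mu=(2,2)$ we have $\tau_\mu=3421$, of length $5$, but $\sigma_\mu=4321$, of length $6$. In general $\sigma_\mu$ reverses every row, while $\tau_\mu$ reverses only one. The remedy is to insert projectors $\Sigma$ for the missing reversals, using idempotence up to scalars and cyclicity of the trace.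

Let $n=kr$, $N=[k]_q!$, and $P_p=\Sigma_{[(p-1)k+1,pk]}$ for $1\le p\le r$, so $P_p^2=NP_p$. For $1\le p\le r-1$ put
$$R^{(p)}(t)=R^{[k]}_{(p-1)k+1}(t)\,R^{[k]}_{(p-1)k+2}(tq)\cdots R^{[k]}_{pk}(tq^{k-1}),\qquad F_p(t)=P_pR^{(p)}(t)P_p .$$
Here $P_p$ involves only $T_i$ with $(p-1)k+1\le i\le pk-1$, and $R^{(p)},F_p$ only $T_i$ with $(p-1)k+1\le i\le(p+1)k-1$. Hence
$$P_b\text{ commutes with }R^{(p)}\text{ and }F_p\text{ whenever }b\notin\{p,p+1\}.\tag{10.1}$$

**Step 1: Theorem B for the rectangle.** We rewrite $Y_{\tau_\mu}({\bf u})$ in this notation. Take $\theta_v=t_{\mathrm{leg}(v)}$. In the walk of Section 9 the first $k$ cells (the top row) reverse the first block, giving $c_kP_1$ by Proposition 1.1. Then the rows with legs $1,2,\dots,r-1$ follow, always with $s=k$, and the row of leg $p$ contributes $R^{(p)}(t_p)$. So $Y_{\tau_\mu}({\bf u})=c_kZ$ with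
$$Z=P_1R^{(1)}(t_1)R^{(2)}(t_2)\cdots R^{(r-1)}(t_{r-1}),$$
and Theorem B says
$$c_k\operatorname{tr}Z=\frac{c_k}{(q-1)^k}\prod_{p=1}^{r-1}\prod_{j=0}^{k-1}\kappa_k(t_pq^j)\cdot(\omega\tilde H_\mu)[(q-1)X].\tag{10.2}$$
If $r=1$, then $\sigma_\mu=w_0^{(k)}$ and $v_\mu=(1,\dots,q^{k-1})$, so $Y_{\sigma_\mu}(v_\mu)=c_kP_1=c_kZ$, and (10.2) is Theorem A. From now on $r\ge2$.

**Step 2: two walks to the longest element give the absorption rules for $F_p$.** By definition $F_p$ absorbs $P_p$ on both sides; we need it to absorb $P_{p+1}$ on the left as well. Take first $p=1$, work in $H_{2k}$ with $w=(1,\dots,q^{k-1},t,\dots,tq^{k-1})$, and compute $Y_{w_0}(w)$, $w_0\in S_{2k}$, along two walks.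

- Reverse the first block: $c_kP_1$. Then move the entries $k+1,k+2,\dots,2k$, in this order, to the left past the reversed first block: $R_1^{[k]}(t)$, $R_2^{[k]}(tq)$, and so on, together $R^{(1)}(t)$. Now the word is $k{+}1,\dots,2k,k,\dots,1$. Reverse the first $k$ positions, with parameters $t,\dots,tq^{k-1}$: again $c_kP_1$, by Proposition 1.1. So $Y_{w_0}(w)=c_k^2\,P_1R^{(1)}(t)P_1=c_k^2F_1(t)$.
- Reverse both blocks: $c_k^2P_1P_2$. Then move the entries $2k,2k-1,\dots,k+1$, in this order, to the left past the reversed first block. This contributes $Q_1(t)=R_1^{[k]}(tq^{k-1})R_2^{[k]}(tq^{k-2})\cdots R_k^{[k]}(t)$. So $Y_{w_0}(w)=c_k^2\,P_1P_2Q_1(t)$.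

All swaps are at ascents. As $c_k\ne0$, $F_1(t)=P_1P_2Q_1(t)$. Let $Q_p(t)$ be $Q_1(t)$ with all indices raised by $(p-1)k$. Raising indices in the identity,
$$F_p(t)=P_pP_{p+1}Q_p(t),\qquad P_{p+1}F_p(t)=NF_p(t)=F_p(t)P_p .\tag{10.3}$$
The second statement holds because $P_p,P_{p+1}$ commute, and the third is clear from $F_p=P_pR^{(p)}P_p$.

**Step 3: the flip.** We use it to reverse the order of the blocks inside a trace. Let $\vartheta_M$ be the automorphism $T_i\mapsto T_{M-i}$ of $H_M$. Then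
$$\vartheta_M(Y_\sigma(u))=Y_{\sigma^*}(u^*),\qquad \sigma^*(j)=M+1-\sigma(M+1-j),\quad u^*_{M+1-a}=u_a^{-1}.$$
Indeed $(\sigma s_i)^*=\sigma^*s_{M-i}$, and an ascent of $\sigma$ at $i$ gives an ascent of $\sigma^*$ at $M-i$. The image of the factor $Y_i(u_{\sigma(i)},u_{\sigma(i+1)})$ involves $T_{M-i}$ and the ratio
$$\frac{u_{\sigma(i+1)}}{u_{\sigma(i)}}=\frac{u^*_{\sigma^*(M-i+1)}}{u^*_{\sigma^*(M-i)}},$$
because $\sigma^*(M-i)=M+1-\sigma(i+1)$ and $\sigma^*(M-i+1)=M+1-\sigma(i)$.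

For $M=2k$ and $u=w$ we find $u^*=(tq^{k-1})^{-1}w$, and $w_0^*=w_0$. Since only ratios matter, $\vartheta_{2k}(F_1(t))=F_1(t)$. In $H_n$ we have $\vartheta_n(T_{(p-1)k+i})=T_{(r-p-1)k+(2k-i)}$, so raising indices gives
$$\vartheta_n(F_p(t))=F_{r-p}(t).$$
Finally, $\vartheta_n$ is conjugation by $T_{w_0}$. From $w_0s_i=s_{n-i}w_0$ we get $T_{w_0}=T_{w_0s_i}T_i=T_{n-i}T_{w_0s_i}$, hence $T_{n-i}T_{w_0}=T_{n-i}T_{w_0s_i}T_i=T_{w_0}T_i$, and $T_{w_0}$ is invertible because each $T_i$ is. So $\operatorname{tr}\circ\,\vartheta_n=\operatorname{tr}$, and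
$$\operatorname{tr}\big(F_{r-1}(t_1)F_{r-2}(t_2)\cdots F_1(t_{r-1})\big)=\operatorname{tr}\big(F_1(t_1)F_2(t_2)\cdots F_{r-1}(t_{r-1})\big).\tag{10.4}$$

**Step 4: express $\operatorname{tr}Z$ through the $F_p$.** Write $F_p=F_p(t_p)$ and $Z_p=P_pR^{(p)}(t_p)$, so $F_p=Z_pP_p$. First we insert projectors in $Z$. Apply Lemma 8.1(c) $k$ times with $s=k$ and $i=(p-1)k+1,\dots,pk$, starting from $g=P_p$. Each application shifts the terminal $\Sigma$ by one, so $Z_p\in H_nP_{p+1}$, and $Z_p=N^{-1}Z_pP_{p+1}$. Inserting $P_2,\dots,P_{r-1}$ in this way,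
$$Z=N^{-(r-2)}Z_1Z_2\cdots Z_{r-1}.$$
Next we turn the $Z_p$ into $F_p$ one by one, from left to right: for $1\le p\le r-1$,
$$\operatorname{tr}(F_1\cdots F_{p-1}Z_pZ_{p+1}\cdots Z_{r-1})=N^{-1}\operatorname{tr}(F_1\cdots F_{p-1}F_pZ_{p+1}\cdots Z_{r-1}).\tag{10.5}$$
Let $G$ be the product on the left. Then $P_pG=NG$. For $p=1$ this is $P_1Z_1=NZ_1$. For $p\ge2$, $P_p$ commutes with $F_1,\dots,F_{p-2}$ by (10.1), and $P_pF_{p-1}=NF_{p-1}$ by (10.3). By cyclicity, $\operatorname{tr}G=N^{-1}\operatorname{tr}(P_pG)=N^{-1}\operatorname{tr}(GP_p)$. Now $Z_{p+1},\dots,Z_{r-1}$ involve only $T_i$ with $i\ge pk+1$, so $P_p$ commutes with them and can be moved next to $Z_p$, where $Z_pP_p=F_p$. This proves (10.5). Iterating over $p=1,\dots,r-1$,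
$$\operatorname{tr}Z=N^{-(r-2)}N^{-(r-1)}\operatorname{tr}\big(F_1(t_1)\cdots F_{r-1}(t_{r-1})\big).\tag{10.6}$$

**Step 5: express $Y_{\sigma_\mu}(v_\mu)$ through the $F_p$.** In the numbering used for $\sigma_\mu$, let block $b$ be the set of numbers of row $b$, counted from the bottom. Then $\sigma_\mu$ lists block $r$ reversed, then blocks $1,2,\dots,r-1$, each reversed. Block $b$ of $v_\mu$ is $(q^at_{r-1}/t_{r-b})_{0\le a<k}$, so block $r$, which is $(q^at_{r-1})_a$, is $t_{r-b}$ times block $b$. Walk to $\sigma_\mu$ as follows: reverse every block, which gives $c_k^r\,P_1\cdots P_r$ by Proposition 1.1. Then move the reversed block $r$ to the left past the reversed blocks $r-1,r-2,\dots,1$ in turn, each time as in the second walk of Step 2. When it passes block $b$, it occupies the $(b+1)$-st group of $k$ positions, and the ratio of parameters is $t_{r-b}$, so the contribution is $Q_b(t_{r-b})$. Thus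
$$Y_{\sigma_\mu}(v_\mu)=c_k^r\,P_1\cdots P_r\,Q_{r-1}(t_1)Q_{r-2}(t_2)\cdots Q_1(t_{r-1}).$$
By (10.3) and (10.1),
$$P_1\cdots P_r\,Q_{r-1}(t_1)=P_1\cdots P_{r-2}F_{r-1}(t_1)=N^{-1}F_{r-1}(t_1)\,P_1\cdots P_{r-2}P_{r-1},$$
because $P_1,\dots,P_{r-2}$ commute with $F_{r-1}$ and $F_{r-1}=N^{-1}F_{r-1}P_{r-1}$. (If $r=2$ we stop at $P_1P_2Q_1=F_1$.) Repeat with $Q_{r-2},\dots,Q_1$. The last step is $P_1P_2Q_1=F_1$ and needs no factor $N^{-1}$. So
$$Y_{\sigma_\mu}(v_\mu)=c_k^r\,N^{-(r-2)}F_{r-1}(t_1)F_{r-2}(t_2)\cdots F_1(t_{r-1}).\tag{10.7}$$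

**Step 6: combine.** By (10.7), (10.4) and (10.6),
$$\operatorname{tr}Y_{\sigma_\mu}(v_\mu)=c_k^r\,N^{-(r-2)}\,N^{2r-3}\operatorname{tr}Z=c_k^r\,N^{r-1}\operatorname{tr}Z .$$
Insert $\operatorname{tr}Z$ from (10.2), with $\kappa_k(t_pq^j)=\prod_{l=0}^{k-2}(t_pq^{j-l}-1)$ and $N=[k]_q!$. The result is the formula of Theorem A. The scalar is nonzero because $q$ and the $t_p$ are independent indeterminates. $\square$

**Check for $\mu=(2,2)$.** Here $\sigma_\mu=4321$ and $v_\mu=(1,q,t_1,qt_1)$. Since $\chi_q^{(4)}(Y_i(x,y))=q\frac yx-1$ and every pair of entries is swapped once, the coefficient of $s_4$ in $\operatorname{tr}Y_{\sigma_\mu}(v_\mu)$ is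
$$(q^2-1)^2(qt_1-1)^2(q^2t_1-1)(t_1-1).$$
The scalar of Theorem A is $(1+q)(t_1-1)(qt_1-1)$, because $c_2=q-1$. Multiplied by (7.3) it gives $(q-1)^2(1+q)^2(t_1-1)(qt_1-1)^2(q^2t_1-1)$, the same polynomial.
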